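# Spanning subgraphs with degrees in prescribed intervals: log-concavity by edge count

## 1. Half-edges, activities, and log-concave sequences

Throughout, $\mathbb N=\{0,1,2,\dots\}$, and $G=(V,E)$ is a finite graph that may have loops and multiple edges. We write $n=|E|$.

**Definition 1 (half-edges and degree).** Each edge consists of two half-edges, each attached to a vertex; a loop has both half-edges at the same vertex. For $H\subseteq E$ and $v\in V$, the degree $\deg(H,v)$ is the number of half-edges at $v$ that belong to edges of $H$. We write $\deg(H)$ for the function $v\mapsto\deg(H,v)$.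

So a loop counts $2$. Degree is additive: if $H$ and $K$ are disjoint, then $\deg(H\cup K,v)=\deg(H,v)+\deg(K,v)$. Since every edge has two half-edges, $\sum_v\deg(H,v)=2|H|$.

*Example.* Let $v$ carry a loop $\ell$ and an edge $e$ to another vertex $w$. Then $\deg(\{\ell\},v)=2$, $\deg(\{\ell,e\},v)=3$ and $\deg(\{\ell,e\},w)=1$.

**Definition 2 (weighted generating function).** Given edge weights $\boldsymbol\lambda=(\lambda_e)_{e\in E}$, vertex activities $\mathbf u=(u_v(j))_{v\in V,\,j\in\mathbb N}$ and variables $\mathbf x=(x_v)_{v\in V}$, put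
$$Z(G,\boldsymbol\lambda,\mathbf u;\mathbf x)=\sum_{H\subseteq E}\Big(\prod_{e\in H}\lambda_e\Big)\prod_{v\in V}u_v(\deg(H,v))\,x_v^{\deg(H,v)}.\tag{1}$$

*Example.* Let $v$ have two pendant edges, to leaves $a$ and $b$, with weights $\lambda_1,\lambda_2$. Let the leaf activities be identically $1$. Then
$$Z=u_v(0)+\lambda_1u_v(1)x_vx_a+\lambda_2u_v(1)x_vx_b+\lambda_1\lambda_2u_v(2)x_v^2x_ax_b.$$
With $\lambda_1=\lambda_2=1$ and every variable equal to $y^{1/2}$ this becomes $u_v(0)+2u_v(1)y+u_v(2)y^2$.

In general, setting every $x_v=y^{1/2}$ turns $\prod_vx_v^{\deg(H,v)}$ into $y^{|H|}$, because the degrees of $H$ sum to $2|H|$. So $y$ records the number of edges.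

**Definition 3 (degree intervals).** Given $f,g:V\to\mathbb N$, fix the activities
$$u_v(j)=\begin{cases}1&\text{if }f(v)\le j\le g(v),\\0&\text{otherwise.}\end{cases}\tag{2}$$
A set $H\subseteq E$ is *admissible* if $f(v)\le\deg(H,v)\le g(v)$ for every $v$. Then
$$Z(G,\boldsymbol 1,\mathbf u;y^{1/2}\boldsymbol 1)=\sum_jN_jy^j,$$
where $N_j$ is the number of admissible $H$ with exactly $j$ edges.

*Example.* If $f\equiv0$ and $g\equiv1$, admissible sets are matchings. On the $4$-cycle $(N_0,N_1,N_2)=(1,4,2)$. If $f\equiv1$ and $g$ is large, they are edge covers. On the triangle $(N_0,N_1,N_2,N_3)=(0,0,3,1)$.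

**Definition 4 (log-concavity).** A nonnegative sequence $(N_j)$ is *logarithmically concave* if $N_j^2\ge N_{j+1}N_{j-1}$ for all $j$. It has *no internal zeros* if $N_iN_k\ne0$ implies $N_j\ne0$ for all $i\le j\le k$. Terms outside the index range are $0$.

*Example.* $(1,4,2)$ has both properties. The sequence $(1,0,0,1)$ is log-concave, since each product $N_{j+1}N_{j-1}$ is $0$, but it has internal zeros. So the second condition is a separate demand.

**Definition 5 (ultra-log-concavity).** A nonnegative sequence $(N_0,\dots,N_n)$ is *ultra-log-concave of order $n$* if $N_j/\binom nj$ is log-concave. Since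
$$\frac{\binom nj^2}{\binom n{j-1}\binom n{j+1}}=\frac{n-j+1}{j}\cdot\frac{j+1}{n-j}=\Big(1+\frac1j\Big)\Big(1+\frac1{n-j}\Big),\tag{3}$$
this says $N_j^2\ge(1+\frac1j)(1+\frac1{n-j})N_{j-1}N_{j+1}$ for $1\le j\le n-1$.

*Example.* For $(1,4,2,0,0)$ with $n=4$ and $j=1$ the condition is $16\ge2\cdot\frac43\cdot1\cdot2=\frac{16}3$, which holds; for $j=2,3$ the right side is $0$.

## 2. Wagner's conjecture and some small graphs

Do the numbers $N_j$ always form a log-concave sequence with no internal zeros, whatever the graph and whatever the interval $[f(v),g(v)]$ demanded at each vertex? David G. Wagner conjectured this in "Weighted enumeration of spanning subgraphs with degree constraints", arXiv:0803.1659 (2008). The answer is yes.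

**Theorem 1.** For every finite graph $G$ and all $f,g:V\to\mathbb N$, the sequence $(N_j)$ is logarithmically concave with no internal zeros.

Let us try some cases by hand.

*No constraint.* If $f\equiv0$ and $g(v)\ge\deg(E,v)$, then $N_j=\binom nj$, and (3) gives log-concavity.

*A star with $n$ edges, only the center constrained.* Here $N_j=\binom nj$ for $f\le j\le g$ and $N_j=0$ otherwise: a truncated binomial sequence, still log-concave without gaps.

*All degrees prescribed.* If $f=g$, every admissible $H$ has $2|H|=\sum_vf(v)$, so at most one $N_j$ is nonzero.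

*$K_4$ with $f\equiv1$, $g\equiv2$.* Two edges: the $3$ perfect matchings. Three edges: of the $20$ three-edge subgraphs, $4$ are triangles (missing a vertex), $4$ are stars (degree $3$), and $12$ are Hamiltonian paths, so $N_3=12$. Four edges: the complement has two edges. If these are disjoint ($3$ ways), we have a $4$-cycle. If they share a vertex ($12$ ways), the vertex not on them has degree $3$. So $N_4=3$. With five or six edges some degree is $3$, and with fewer than two edges a vertex is missed. The nonzero part is $(3,12,3)$, and $144\ge9$.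

*A loop.* Let $v$ carry a loop $\ell$ and pendant edges $e_1,e_2$, with $f(v)=g(v)=2$ and free leaves. The admissible sets are $\{\ell\}$ and $\{e_1,e_2\}$, so $(N_0,\dots,N_3)=(0,1,1,0)$.

One might hope that $\sum_jN_jy^j$ has only real zeros, since Newton's inequalities would then give log-concavity. This hope fails already for the star with three edges, $f=0$, $g=2$ at the center and free leaves. The polynomial is $1+3y+3y^2$, with discriminant $9-12<0$. So we look for a combinatorial argument.

## 3. Alternating paths and the absence of gaps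

We want to move from a small set toward a larger one by a single edge while no degree leaves the range spanned by the two sets.

**Lemma 1 (exchange).** Let $H,K\subseteq E$ with $|H|<|K|$. There is $H'\subseteq E$ with $|H'|=|H|+1$ such that, for every $v$, $\deg(H',v)$ lies between $\deg(H,v)$ and $\deg(K,v)$ inclusive.

**Step 1: cut the difference into alternating paths and cycles.** Let $R=K\setminus H$ (red) and $B=H\setminus K$ (blue). At $v$ let $r_v$ and $b_v$ be the numbers of half-edges of red and of blue edges. By additivity $\deg(K,v)-\deg(H,v)=r_v-b_v$. At each $v$ choose $\min(r_v,b_v)$ disjoint pairs, each made of one red and one blue half-edge at $v$. Link two edges of $R\cup B$ for each pair that contains a half-edge of each. An edge has two half-edges, each in at most one pair, so every edge has at most two links. Each link joins a red edge to a blue one. Hence the components of the link structure are cycles and paths with alternating colors. A path may be a single edge; a cycle may have length $2$, when a red and a blue edge are linked twice.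

**Step 2: find a path with one more red edge than blue.** An alternating cycle has equally many red and blue edges. So
$$\sum_{\text{paths}}(\#R-\#B)=|R|-|B|=|K|-|H|>0,$$
and some path $P$ has $\#R-\#B>0$. By alternation this difference is exactly $1$, and $P$ begins and ends with red edges, or is a single red edge.

**Step 3: switch along it and check degrees.** Put $H'=H\,\triangle\,P$: we add the red edges of $P$ and remove its blue ones, so $|H'|=|H|+1$. The path has $2|P|$ half-edges, and its $|P|-1$ links use $2(|P|-1)$ of them. The two remaining half-edges are unpaired and lie on the end edges, so they are red. Each pair contains one added and one removed half-edge at the same vertex, with net effect $0$. Let $\varepsilon_v$ be the number of the two unpaired half-edges that sit at $v$. Then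
$$\deg(H',v)=\deg(H,v)+\varepsilon_v.$$
If $\varepsilon_v=0$, the degree is unchanged. If $\varepsilon_v>0$, there is an unpaired red half-edge at $v$. The number of unpaired red half-edges at $v$ is $r_v-\min(r_v,b_v)$, so $r_v>b_v$ and $\varepsilon_v\le r_v-b_v$. Hence $\deg(H,v)\le\deg(H',v)\le\deg(K,v)$. $\square$

*Example.* In the loop example take $H=\{\ell\}$ and $K=\{e_1,e_2\}$. At $v$ there are two red and two blue half-edges, hence two pairs. The link structure is the path $e_1,\ell,e_2$, and switching gives $H'=\{e_1,e_2\}$.

**No internal zeros in Theorem 1.** Let $N_i,N_k\ne0$ with $i<k$, and take admissible $H,K$ of sizes $i,k$. Lemma 1 gives $H'$ of size $i+1$ whose degree at each $v$ lies between two numbers of $[f(v),g(v)]$. So $H'$ is admissible and $N_{i+1}\ne0$. Repeat with $H'$ in place of $H$ until size $k$ is reached.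

## 4. Pairs of subgraphs as two-colorings of their difference

Log-concavity compares pairs: $N_{j+1}N_{j-1}$ counts ordered pairs $(K,H)$ of admissible sets with sizes $(j+1,j-1)$, and $N_j^2$ counts those with sizes $(j,j)$. We sort the pairs by what they share and by where they differ.

**Definition 6 (symmetric instance).** A *symmetric instance* $(D,b)$ is a graph $D$ with an even number $2m$ of edges, together with $b:V\to\mathbb Z$. A set $A\subseteq E(D)$ is *$b$-admissible* if
$$b(v)\le\deg(A,v)\le\deg(D,v)-b(v)\quad\text{for all }v.\tag{4}$$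
Let $M_i=M_i(D,b)$ be the number of $b$-admissible $A$ with $|A|=m+i$.

Replacing $A$ by $E(D)\setminus A$ replaces $\deg(A,v)$ by $\deg(D,v)-\deg(A,v)$, which preserves (4). Hence $M_{-i}=M_i$.

*Example.* Let $D$ be the star with four edges, $b=1$ at the center and $b=0$ at the leaves. Then $m=2$, the condition is $1\le|A|\le3$, and $M_{-1}=M_1=4$, $M_0=6$.

**Step 1: the pair decomposition.** For an ordered pair $(K,H)$ of edge sets put
$$I=H\cap K,\qquad D'=H\,\triangle\,K,\qquad A=K\setminus H\subseteq D'.$$
Then $K=I\cup A$ and $H=I\cup(D'\setminus A)$. So $(K,H)\leftrightarrow(I,D',A)$ is a bijection onto triples with $I\cap D'=\emptyset$ and $A\subseteq D'$. If $|H|+|K|=2j$, then $2|I|+|D'|=2j$, so $|D'|=2m'$ with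
$$m'=j-|I|.\tag{5}$$
Since $|K|=|I|+|A|$, we have $(|K|,|H|)=(j+1,j-1)$ exactly when $|A|=m'+1$, and $(|K|,|H|)=(j,j)$ exactly when $|A|=m'$.

*Example.* If $K=\{1,2,4\}$ and $H=\{2\}$, then $j=2$, $I=\{2\}$, $D'=\{1,4\}$, $m'=1$ and $A=\{1,4\}$, of size $m'+1$.

**Step 2: the degree condition becomes symmetric.** Fix $(I,D')$ and require all degrees of $K$ and of $H$ to lie in $[f,g]$. At every vertex this reads
$$f\le\deg(I)+\deg(A)\le g,\qquad f\le\deg(I)+\deg(D')-\deg(A)\le g.$$
The lower bounds on $\deg(A)$ are $f-\deg(I)$ and $\deg(I)+\deg(D')-g$. The upper bounds are $g-\deg(I)$ and $\deg(I)+\deg(D')-f$, that is, $\deg(D')$ minus each lower bound. So the condition says exactly that $A$ is $b'$-admissible in the graph $(V,D')$, where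
$$b'(v)=\max\big(f(v)-\deg(I,v),\ \deg(I,v)+\deg(D',v)-g(v)\big).\tag{6}$$
Steps 1 and 2 together give
$$N_{j+1}N_{j-1}=\sum_{(I,D')}M_1(D',b'),\qquad N_j^2=\sum_{(I,D')}M_0(D',b'),\tag{7}$$
both sums over disjoint $I,D'\subseteq E$ with $2|I|+|D'|=2j$. Nothing here used $f,g\ge0$, so (7) also holds for integer-valued $f,g$. It is now enough to prove $M_1\le M_0$ for every symmetric instance.

## 5. Averaging over pairings, and a vertex of degree four

The natural attempt is to turn path switching into an injection. Given an admissible $A$ with $|A|=m+1$, color $A$ red and its complement blue, find a path $P$ as in Lemma 1, and pass to $A\,\triangle\,P$, which has size $m$. To invert this we must recover $P$. But $P$ depends on a pairing made from the old colors. In the four-edge star above, with edges $1,2,3,4$, we may start from $\{1,2,3\}$, pair $4$ with $1$ and switch the single-edge path $3$. We arrive at $\{1,2\}$. From $\{1,2,4\}$ we may pair $3$ with $1$, switch $4$, and arrive at $\{1,2\}$ as well. The choices have to be coordinated.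

One way to avoid choosing is to average over all pairings. Write $d_v=\deg(D,v)$ and suppose $0\le b(v)\le d_v/2$. Let $\pi$ consist of $b(v)$ disjoint pairs of half-edges at each $v$, chosen without regard to colors. Call $A$ compatible with $\pi$ if every pair has exactly one half-edge in an edge of $A$.

*For fixed $\pi$ the inequality holds.* Link the edges of $D$ through the pairs of $\pi$. The components are paths and cycles, and $A$ is compatible exactly when colors alternate along links. If there is an odd cycle (including a loop whose two half-edges are paired with each other), no $A$ is compatible. Otherwise each component has two colorings. A component with an even number of edges is split equally between $A$ and its complement. One with an odd number is a path and gives $A$ a surplus of $\pm1$. If there are $p$ odd paths and $q$ other components, then $p$ is even because $|E(D)|=2m$. The size $|A|=m+i$ means a total surplus of $2i$, that is, exactly $\frac p2+i$ positive paths. So the number of compatible $A$ of size $m+i$ is $2^q\binom p{p/2+i}$, and $\binom p{p/2+1}\le\binom p{p/2}$.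

*Summing over $\pi$.* If $a_v=\deg(A,v)$, the number of $\pi$ compatible with $A$ is $\prod_v\binom{a_v}{b(v)}\binom{d_v-a_v}{b(v)}b(v)!$. So the averaging proves
$$\sum_{|A|=m+1}\prod_v\binom{a_v}{b(v)}\binom{d_v-a_v}{b(v)}\ \le\ \sum_{|A|=m}\prod_v\binom{a_v}{b(v)}\binom{d_v-a_v}{b(v)}.$$
If all $d_v\le3$, this is what we want. For $b=0$ the weight is constantly $1$. For $b=1$ it is $(0,1,0)$ when $d=2$ and $(0,2,2,0)$ when $d=3$. In each case it is proportional to the indicator of $[b,d-b]$. Matchings are of this kind, since the difference of two matchings has degrees at most $2$.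

At $d=4$ it stops. The weights for $b=0,1,2$ on $a=0,\dots,4$ are
$$(1,1,1,1,1),\qquad(0,3,4,3,0),\qquad(0,0,1,0,0).$$
The indicator of $[1,3]$ is $(0,1,1,1,0)=\frac13(0,3,4,3,0)-\frac13(0,0,1,0,0)$. The three weights are linearly independent, so this is the only way to write it in terms of them, and it has a negative coefficient. Flat weights on intervals are exactly what we need, and this averaging does not produce them.

## 6. A symmetric instance contains itself

We build no injection. We apply the pair decomposition to the symmetric instance itself. Since $M_{-1}=M_1$, the product $M_1M_{-1}$ is the *square* $M_1^2$. Among the pieces, exactly one is the instance we started from, and all the others are smaller. This turns an induction into a quadratic inequality.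

**Lemma 2.** For every symmetric instance, $M_1\le M_0$.

*Proof.* Induction on $m$, where $|E(D)|=2m$. For $m=0$ there is no set of size $1$, so $M_1=0$. Let $m\ge1$.

**Step 1: decompose the squares.** The $b$-admissible sets of $D$ are those with degrees in $[f,g]$ for $f=b$ and $g=\deg(D)-b$. Apply (7) inside $D$ with $j=m$; then $N_{m+i}=M_i$, so
$$M_1^2=M_1M_{-1}=\sum_{(I,D')}M_1(D',b'),\qquad M_0^2=\sum_{(I,D')}M_0(D',b').\tag{8}$$

**Step 2: isolate the piece that is the instance itself.** Since $2|I|+|D'|=2m$, we have $|D'|=2m$ only when $D'=E(D)$ and $I=\emptyset$. Then (6) gives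
$$b'=\max\big(b,\ \deg(D)-(\deg(D)-b)\big)=b,$$
so this term is $M_1$ in the first sum and $M_0$ in the second. All other terms have $|D'|<2m$, and the induction hypothesis gives $M_1(D',b')\le M_0(D',b')$ for them. Therefore $M_1^2-M_1\le M_0^2-M_0$, that is,
$$(M_1-M_0)(M_1+M_0-1)\le0.\tag{9}$$

**Step 3: exclude the exceptional solution.** Suppose $M_1>M_0$. By (9), $M_1+M_0\le1$. Since these are nonnegative integers, $M_1=1$ and $M_0=0$. Take an admissible $A$ with $|A|=m+1$. Its complement is admissible of size $m-1$. Lemma 1, applied in $D$ to $E(D)\setminus A$ and $A$, gives a set of size $m$ whose degrees lie between those of two admissible sets. That set is admissible, so $M_0\ge1$, a contradiction. Hence $M_1\le M_0$. $\square$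

*Check of (8) by hand.* Let $D$ be two pendant edges $e,e'$ at one vertex, with $b\equiv0$. Then $m=1$, $M_1=1$, $M_0=2$. The pair $(\{e,e'\},\emptyset)$ is the only one counted by $M_1^2$, and it has $D'=E(D)$. Of the four pairs counted by $M_0^2$, $(\{e\},\{e'\})$ and $(\{e'\},\{e\})$ have $D'=E(D)$, contributing $M_0=2$. The pairs $(\{e\},\{e\})$ and $(\{e'\},\{e'\})$ have $D'=\emptyset$.

**Proof of Theorem 1.** The absence of internal zeros was shown in Section 3. For log-concavity, (7) and Lemma 2 give
$$N_{j+1}N_{j-1}=\sum_{(I,D')}M_1(D',b')\le\sum_{(I,D')}M_0(D',b')=N_j^2.\qquad\square$$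

## 7. The binomial constant

With no constraint at all, $M_1/M_0=\binom{2m}{m+1}/\binom{2m}m=\frac m{m+1}$, so Lemma 2 leaves room. Using this room yields the following two theorems.

**Theorem 2.** Let $\lambda_e\ge0$ for all $e\in E$, and for each $v$ let $(u_v(j))_{j\ge0}$ be nonnegative and log-concave with no internal zeros. Put
$$w_H=\prod_{e\in H}\lambda_e\prod_vu_v(\deg(H,v)),\qquad N_j=\sum_{|H|=j}w_H.$$
Then $(N_j)$ has no internal zeros, and for $1\le j\le n-1$
$$N_j^2\ \ge\ \Big(1+\frac1j\Big)\Big(1+\frac1{n-j}\Big)N_{j-1}N_{j+1}.\tag{10}$$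
Equivalently, $N_j/\binom nj$ is log-concave. The constant is best possible for every $n,j$: with no constraints ($u_v\equiv1$, $\lambda\equiv1$), $N_j=\binom nj$ and equality holds.

The equivalence and the equality in the unconstrained case are (3). Nonnegative values of the $x_v$ in (1) are covered too: replacing $u_v(j)$ by $u_v(j)x_v^j$ multiplies $u_v(j)^2$ and $u_v(j-1)u_v(j+1)$ by the same $x_v^{2j}$ and leaves the support unchanged if $x_v>0$. If $x_v=0$, only the term $j=0$ can be nonzero.

**Theorem 3.** Let $\lambda\equiv1$, let $\mathbf u$ be as in (2), $1\le j\le n-1$ and $N_j>0$. Equality holds in (10) at $j$ if and only if every $H\subseteq E$ with $|H|\in\{j-1,j,j+1\}$ is admissible. In particular, $N_j^2>N_{j-1}N_{j+1}$ whenever $N_j>0$ and $1\le j\le n-1$.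

*Example.* The star with three edges and $g=2$ at the center has $(1,3,3,0)$. At $j=1$, (10) reads $9\ge2\cdot\frac32\cdot3=9$, an equality, and all sets of size $0,1,2$ are admissible.

How could the induction of Lemma 2 give $M_1\le c_mM_0$ with $c_m=\frac m{m+1}$? The smaller pieces now bring factors $c_{m'}$ with $m'<m$. Bounding each by $c_m$ leads only to $M_1^2-M_1\le c_m(M_0^2-M_0)$. This does not imply $M_1\le c_mM_0$: as a numerical statement, $m=3$, $M_0=10$, $M_1=8$ satisfies it ($56\le67.5$), while $c_3M_0=7.5$. To factor as in (9) we need $c_m^2M_0^2$ on the right, not $c_mM_0^2$. By (5), $m'=m-|H\cap K|$, so what must be shown is that the *average* of $c_{m-|H\cap K|}=1-\frac1{m+1-|H\cap K|}$ over pairs $H,K$ of admissible $m$-sets is at most $c_m^2$. This is a statement about a quadratic form indexed by $m$-sets, and it should be extremal when all $m$-sets are present.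

## 8. The kernel $1/(j+1-|H\cap K|)$

We show that this form, on vectors with a given sum, is smallest at constant vectors. Two properties suffice: positive definiteness, and constant row sums.

**Lemma 3.** Let $1\le j\le n$ and $\kappa(H,K)=\dfrac1{j+1-|H\cap K|}$ for $j$-subsets $H,K$ of an $n$-set. The matrix $\kappa$ is positive definite, and for every real vector $w$
$$w^T\kappa\,w\ \ge\ \theta\Big(\sum_Hw_H\Big)^2,\qquad\theta=\frac{n+1}{(j+1)(n-j+1)},\qquad1-\theta=\frac{j(n-j)}{(j+1)(n-j+1)},\tag{11}$$
with equality if and only if $w$ is constant.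

*Example.* For $n=2$, $j=1$ the matrix has diagonal entries $1$ and off-diagonal entries $\frac12$, and $\theta=\frac34$. Indeed $w_1^2+w_1w_2+w_2^2-\frac34(w_1+w_2)^2=\frac14(w_1-w_2)^2$.

**Step 1: $\kappa$ is positive semidefinite.** Since $0\le|H\cap K|\le j<j+1$, the geometric series gives
$$\kappa(H,K)=\sum_{k\ge0}(j+1)^{-k-1}|H\cap K|^k\qquad(0^0=1).$$
Let $\mathbf 1_H$ be the indicator vector of $H$. Then $|H\cap K|=\langle\mathbf 1_H,\mathbf 1_K\rangle$, and inner products multiply under tensor powers, so $|H\cap K|^k=\langle\mathbf 1_H^{\otimes k},\mathbf 1_K^{\otimes k}\rangle$. Hence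
$$w^T\kappa\,w=\sum_{k\ge0}(j+1)^{-k-1}\Big\|\sum_Hw_H\mathbf 1_H^{\otimes k}\Big\|^2\ge0.$$

**Step 2: $\kappa$ is definite.** Suppose the sum is $0$. Then every term vanishes, in particular the one with $k=j$. Let $H_0=\{e_1,\dots,e_j\}$ be a $j$-set. The coordinate of $\mathbf 1_H^{\otimes j}$ indexed by $(e_1,\dots,e_j)$ is $1$ if all $e_i\in H$ and $0$ otherwise. So the same coordinate of $\sum_Hw_H\mathbf 1_H^{\otimes j}$ is $\sum_{H\supseteq H_0}w_H=w_{H_0}$, because $|H|=j=|H_0|$. Thus $w_{H_0}=0$ for all $H_0$.

**Step 3: the row sums are equal.** Fix $H$. If $|K\setminus H|=i$, then $|H\cap K|=j-i$ and the entry is $\frac1{i+1}$. There are $\binom ji\binom{n-j}i$ such $K$. Using $\binom ji\frac1{i+1}=\frac1{j+1}\binom{j+1}{i+1}=\frac1{j+1}\binom{j+1}{j-i}$ and Vandermonde's identity, the row sum is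
$$s=\sum_i\binom ji\binom{n-j}i\frac1{i+1}=\frac1{j+1}\sum_i\binom{j+1}{j-i}\binom{n-j}i=\frac1{j+1}\binom{n+1}j.$$
So the all-ones vector $\mathbf 1$ is an eigenvector of $\kappa$ with eigenvalue $s$.

**Step 4: split off the constant part.** Write $w=c\mathbf 1+w^\perp$ with $c=\binom nj^{-1}\sum_Hw_H$ and $\mathbf 1^Tw^\perp=0$. The cross term is $\mathbf 1^T\kappa w^\perp=s\,\mathbf 1^Tw^\perp=0$. So
$$w^T\kappa\,w=c^2s\binom nj+(w^\perp)^T\kappa\,w^\perp\ \ge\ \frac s{\binom nj}\Big(\sum_Hw_H\Big)^2,$$
with equality if and only if $w^\perp=0$, by positive definiteness. Finally $\binom{n+1}j/\binom nj=\frac{n+1}{n+1-j}$ gives $s/\binom nj=\theta$, and the formula for $1-\theta$ follows from $(j+1)(n-j+1)=j(n-j)+(n+1)$. $\square$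

## 9. Symmetric instances with the factor $m/(m+1)$

We now run the induction of Lemma 2 with the sharp constant.

**Lemma 4.** For every symmetric instance $(D,b)$ with $|E(D)|=2m$: $\displaystyle M_1\le\frac m{m+1}M_0$.

*Proof.* Put $c_m=\frac m{m+1}=1-\frac1{m+1}$. Induction on $m$; for $m=0$, $M_1=0$. Let $m\ge1$.

**Step 1: decompose and use induction.** In the first sum of (8), the term with $D'=E(D)$ is $M_1$, and every other term is at most $c_{m'}M_0(D',b')$, where $|D'|=2m'$. Adding and subtracting the term $c_mM_0$ for $D'=E(D)$, we get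
$$M_1^2\le M_1-c_mM_0+\sum_{(I,D')}c_{m'}M_0(D',b').$$

**Step 2: rewrite the sum over pairs.** Let $Y$ be the set of $b$-admissible $m$-subsets of $E(D)$, so $|Y|=M_0$. By the pair decomposition, $M_0(D',b')$ counts the pairs $(K,H)\in Y\times Y$ with $H\cap K=I$ and $H\triangle K=D'$, and for these $m'=m-|H\cap K|$ by (5). Hence
$$\sum_{(I,D')}c_{m'}M_0(D',b')=\sum_{H,K\in Y}\Big(1-\frac1{m+1-|H\cap K|}\Big)=|Y|^2-1_Y^T\,\kappa\,1_Y,$$
where $\kappa$ is the kernel of Lemma 3 for the $2m$-set $E(D)$ with $j=m$, and $1_Y$ is the $0/1$ vector of $Y$. Lemma 3 bounds this by $(1-\theta)|Y|^2$, and for $n=2m$, $j=m$ we have $1-\theta=\frac{m\cdot m}{(m+1)(m+1)}=c_m^2$.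

**Step 3: factor and conclude.** We have $M_1^2-M_1\le(c_mM_0)^2-c_mM_0$, that is,
$$(M_1-c_mM_0)(M_1+c_mM_0-1)\le0.$$
Suppose $M_1>c_mM_0$. Then $M_1+c_mM_0\le1$. Since $M_1$ is a positive integer, $M_1=1$ and $c_mM_0=0$, so $M_0=0$ because $c_m>0$. But $M_1\ge1$ forces $M_0\ge1$, by Step 3 of the proof of Lemma 2. This contradiction proves the lemma. $\square$

*Example.* In the four-edge star with $1\le|A|\le3$, $M_1=4=\frac23\cdot6$. In $K_4$ with $b\equiv1$ the admissible degrees are $1$ and $2$, so Section 2 gives $m=3$, $M_1=3\le\frac34\cdot12=9$.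

## 10. Log-concave activities as stacks of intervals

**Proof of Theorem 2: no internal zeros.** Delete the edges with $\lambda_e=0$; sets that contain one of them have weight $0$, so no $N_j$ changes. Now $w_H>0$ if and only if each $\deg(H,v)$ lies in the support of $u_v$, which is an interval because $u_v$ has no internal zeros. If $w_H,w_K>0$ with $|H|<|K|$, the set $H'$ of Lemma 1 has $w_{H'}>0$. Iterating as in Section 3 proves the claim.

**Proof of Theorem 2: the inequality.** Here no edges are deleted, and $n=|E|$.

**Step 1: write products of weights through $(I,D',A)$.** For $K=I\cup A$ and $H=I\cup(D'\setminus A)$, edges of $I$ occur twice and edges of $D'$ once. Put $i_v=\deg(I,v)$ and $d_v=\deg(D',v)$, and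
$$\Lambda_{I,D'}=\prod_{e\in I}\lambda_e^2\prod_{e\in D'}\lambda_e,\qquad\varphi_v(a)=u_v(i_v+a)\,u_v(i_v+d_v-a).$$
Then $w_Kw_H=\Lambda_{I,D'}\prod_v\varphi_v(\deg(A,v))$, so
$$N_{j+1}N_{j-1}=\sum_{(I,D')}\Lambda_{I,D'}\sum_{A\subseteq D',\,|A|=m'+1}\ \prod_v\varphi_v(\deg(A,v)),\tag{12}$$
and $N_j^2$ is the same expression with $|A|=m'$. The outer sum is as in (7).

**Step 2: $\varphi_v$ is symmetric and increases to the middle.** Symmetry under $a\mapsto d_v-a$ is clear. For monotonicity we show that a nonnegative log-concave sequence $u$ with no internal zeros satisfies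
$$u(p)u(q)\le u(p+1)u(q-1)\qquad\text{for }p<q.$$
If $u(p)u(q)=0$, this is clear. Otherwise $u(p),\dots,u(q)$ are all positive, and log-concavity says that the ratios $u(k+1)/u(k)$ are nonincreasing for $p\le k<q$. Hence $u(p+1)/u(p)\ge u(q)/u(q-1)$, which is the claim. Take $p=i_v+a$ and $q=i_v+d_v-a$ with $a<d_v/2$: it reads $\varphi_v(a)\le\varphi_v(a+1)$. So $\varphi_v$ is nondecreasing on the integers of $[0,d_v/2]$.

**Step 3: cut $\varphi_v$ into intervals.** Put $\gamma_{v,0}=\varphi_v(0)$ and $\gamma_{v,b}=\varphi_v(b)-\varphi_v(b-1)\ge0$ for integers $1\le b\le d_v/2$. Then on $\{0,\dots,d_v\}$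
$$\varphi_v=\sum_{0\le b\le d_v/2}\gamma_{v,b}\,1_{[b,\,d_v-b]},\qquad\gamma_{v,b}\ge0.\tag{13}$$
Indeed, for $a\le d_v/2$ and $b\le d_v/2$ we have $a\le d_v-b$ automatically. So the right side at $a$ is $\sum_{b\le a}\gamma_{v,b}=\varphi_v(a)$. Both sides are symmetric, so (13) also holds for $a>d_v/2$.

*Example.* Let $u_v=(1,2,2,1,0,0,\dots)$, $i_v=0$, $d_v=3$. Then $\varphi_v=(1,4,4,1)=1\cdot1_{[0,3]}+3\cdot1_{[1,2]}$.

**Step 4: apply Lemma 4 to every layer.** Expand $\prod_v\varphi_v(\deg(A,v))$ by (13). Each function $b$ with $0\le b(v)\le d_v/2$ contributes $\prod_v\gamma_{v,b(v)}\ge0$ times the indicator that $A$ is $b$-admissible in $(V,D')$. Summing over $A$ of size $m'+1$, respectively $m'$, gives $M_1(D',b)$, respectively $M_0(D',b)$, and $M_1(D',b)\le c_{m'}M_0(D',b)$. So for each $(I,D')$ the inner sum in (12) with $|A|=m'+1$ is at most $c_{m'}$ times the inner sum with $|A|=m'$.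

**Step 5: return to pairs and apply the kernel.** By (5), $m'=j-|H\cap K|$ for the pair $(K,H)$ that corresponds to $(I,D',A)$ with $|A|=m'$. So Step 4 gives
$$N_{j+1}N_{j-1}\le\sum_{|H|=|K|=j}w_Hw_K\Big(1-\frac1{j+1-|H\cap K|}\Big)=N_j^2-w^T\kappa\,w\le(1-\theta)N_j^2=\frac{j(n-j)}{(j+1)(n-j+1)}N_j^2,\tag{14}$$
where $w=(w_H)_{|H|=j}$ and Lemma 3 was applied to the $n$-set $E$. Since $\frac{(j+1)(n-j+1)}{j(n-j)}=(1+\frac1j)(1+\frac1{n-j})$, this is (10). $\square$

## 11. When equality holds for interval constraints

**Proof of Theorem 3.** We read off what equality in (14) requires.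

**Step 1: sufficiency.** If all $H$ with $|H|\in\{j-1,j,j+1\}$ are admissible, then $N_i=\binom ni$ for these three $i$, and (3) is the equality.

**Step 2: necessity.** Suppose equality holds in (10) and $N_j>0$. Then both inequalities in (14) are equalities. The second is equality in Lemma 3, so $w$ is constant on the $j$-subsets of $E$. Here $w$ is a $0/1$ vector with sum $N_j>0$, so $w\equiv1$ and $N_j=\binom nj$. By equality in (10) and by (3), $N_{j-1}N_{j+1}=\binom n{j-1}\binom n{j+1}$. Since $N_{j\pm1}\le\binom n{j\pm1}$ and both binomials are positive, $N_{j\pm1}=\binom n{j\pm1}$. So all $(j\pm1)$-subsets are admissible as well.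

**Step 3: strictness.** If $N_{j-1}N_{j+1}=0$, then $N_j^2>0=N_{j-1}N_{j+1}$. If not, then since $(1+\frac1j)(1+\frac1{n-j})>1$, (10) gives $N_j^2>N_{j-1}N_{j+1}$. $\square$

## 12. An activity with a dip in the middle

The hypotheses on $u$ in Theorem 2 cannot simply be dropped. Return to the vertex $v$ with two pendant edges and unconstrained leaves from Section 1. Let $u_v(0)=u_v(2)=1$ and $u_v(1)=\varepsilon\ge0$, with weights $\lambda\equiv1$. By the formula there, $(N_0,N_1,N_2)=(1,2\varepsilon,1)$. Log-concavity requires $4\varepsilon^2\ge1$, so it fails for $0\le\varepsilon<\frac12$. For $\varepsilon=0$ there is also an internal zero. The sharper inequality (10), with $n=2$ and $j=1$, requires $4\varepsilon^2\ge2\cdot2\cdot1$, that is, $\varepsilon\ge1$. In this example that is exactly the condition that $(u_v(0),u_v(1),u_v(2))=(1,\varepsilon,1)$ be log-concave.
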